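\title{A forbidden graph whose spectral extremal graph is not edge extremal}

\begin{abstract}
For every $r\ge 2$ we construct a graph $H$ of chromatic number $r+1$ and determine, for all large $n$, both the $n$-vertex $H$-free graphs with the most edges and those with the largest spectral radius. The former are the Tur\'an graph $T_{n,r}$ with a $d$-regular graph placed inside each part. The latter is the single graph $K_k\vee T_{n-k,r}$, which has fewer edges. This answers in the negative a question of Fang, Tait and Zhai on forbidden families whose extremal graphs contain $T_{n,r}$ and have $\Theta(n)$ further edges. For suitable $d$ and $k$ the difference of the spectral radii exceeds any given constant, and the difference of the edge counts is linear in $n$.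
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Graphs are finite and simple. We write $e(G)$ for the number of edges of $G$, $\chi(G)$ for its chromatic number, $\delta(G)$ and $\Delta(G)$ for its minimum and maximum degree, and $\lambda(G)$ for its \emph{spectral radius}, the largest eigenvalue of the adjacency matrix $A(G)$. Let $\mathcal H$ be a family of graphs. It is \emph{finite} if the number of vertices of its members is bounded by a constant, and a graph is \emph{$\mathcal H$-free} if it contains no member of $\mathcal H$ as a subgraph. Among the $\mathcal H$-free graphs on $n$ vertices, let $\mathrm{ex}(n,\mathcal H)$ be the largest number of edges and $\mathrm{spex}(n,\mathcal H)$ the largest spectral radius, and let $\mathrm{EX}(n,\mathcal H)$ and $\mathrm{SPEX}(n,\mathcal H)$ be the sets of graphs that attain them. For $\mathcal H=\{H\}$ we write $\mathrm{ex}(n,H)$, and so on.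

We consider families with $\min_{H\in\mathcal H}\chi(H)=r+1\ge 3$. The \emph{Tur\'an graph} $T_{n,r}$, the complete $r$-partite graph on $n$ vertices with parts of size $\lfloor n/r\rfloor$ or $\lceil n/r\rceil$, is then $\mathcal H$-free, so $\mathrm{ex}(n,\mathcal H)\ge e(T_{n,r})$.

The two extremal problems are linked by the inequality $\lambda(G)\ge 2e(G)/n$, which is an equality for regular graphs. The Tur\'an graph is almost regular, so for graphs close to it one expects that maximizing $\lambda$ and maximizing $e$ lead to the same graphs. This is so when $\mathrm{ex}(n,\mathcal H)$ is very close to $e(T_{n,r})$. Wang, Kang and Xue proved that $\mathrm{SPEX}(n,H)\subseteq \mathrm{EX}(n,H)$ for large $n$ whenever $\mathrm{ex}(n,H)=e(T_{n,r})+O(1)$. For $H=K_{r+1}$, for instance, Tur\'an's theorem gives $\mathrm{EX}(n,H)=\{T_{n,r}\}$, and so $T_{n,r}$ is also the spectral extremal graph for large $n$. The inclusion is also known for large $n$ and every finite family with $\mathrm{ex}(n,\mathcal H)<e(T_{n,r})+\lfloor \frac{n}{2r}\rfloor$. Fang, Tait and Zhai \cite{FTZ} posed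 the following problem about larger linear terms.

\begin{quote}
\textbf{Problem.} Let $r\ge2$, let $n$ be sufficiently large, and let $\mathcal H$ be a finite family such that $e(G)=e(T_{n,r})+\Theta(n)$ and $T_{n,r}\subseteq G$ for every $G\in\mathrm{EX}(n,\mathcal H)$. Must $\mathrm{SPEX}(n,\mathcal H)\subseteq\mathrm{EX}(n,\mathcal H)$?
\end{quote}

The hypothesis says that every extremal graph is a Tur\'an graph with a sparse graph added inside the parts, and one might guess that this rigidity is enough. It says nothing, however, about $\mathcal H$-free graphs with slightly fewer edges, and $\Theta(n)$ extra edges suffice to join a vertex to its whole part, which makes the graph far from regular. We show that the answer is no for every $r\ge2$, for a single forbidden graph, and for all large $n$.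

\subsection{Two ways of adding edges to a Tur\'an graph}\label{sec:two}

The \emph{join} $G\vee G'$ is obtained from disjoint copies of $G$ and $G'$ by adding all edges between them. The mechanism behind the counterexample is visible for $r=2$.

\begin{example}\label{ex:r2}
Let $n$ be even and start from $T_{n,2}=K_{n/2,n/2}$. Placing a spanning cycle inside each side gives a graph $R$ with $n^2/4+n$ edges. It is regular of degree $n/2+2$, so $\lambda(R)=n/2+2$. Placing a spanning star inside each side gives $J=K_2\vee K_{a,a}$ with $a=n/2-1$, which has $n^2/4+n-2$ edges. A vector equal to $y$ at the two centers and to $z$ elsewhere is an eigenvector of $J$ with eigenvalue $\lambda$ when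
\[
\lambda y=y+2az,\qquad \lambda z=2y+az .
\]
Eliminating $y$ and $z$ gives $(\lambda-1)(\lambda-a)=4a$, that is, $\lambda(\lambda-\frac n2)=3(\frac n2-1)$. The positive root $\lambda$ exceeds $n/2$; it has the positive eigenvector $z=1$, $y=(\lambda-a)/2$, and is therefore $\lambda(J)$. From $\lambda>n/2$ we get $\lambda-\frac n2<3$, and inserting $\lambda<\frac n2+3$ in the equation gives
\[
\lambda(J)-\frac n2>\frac{3(n/2-1)}{n/2+3}=3-\frac{24}{n+6}.
\]
So $J$ has two edges fewer than $R$, while its spectral radius is larger by almost $1$.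
\end{example}

For general $r$ put
\[
\tau=1-\frac1r,\qquad c_r=\frac1\tau-\tau=\frac{2r-1}{r(r-1)}=\frac1r+\frac1{r-1},
\]
and let $\mathcal R_{n,r,d}$ be the set of graphs obtained from $T_{n,r}$ by placing a $d$-regular graph inside each part. Up to terms of order $1/n$, the computations of Section~\ref{sec:comparison} give the following values. The Tur\'an graph has average degree and spectral radius $\tau n$. For graphs in $\mathcal R_{n,r,d}$ both quantities are $\tau n+d$. For $K_k\vee T_{n-k,r}$ the average degree is $\tau n+2k/r$, but the spectral radius is $\tau n+kc_r$, and $c_r>2/r$. The regular construction can therefore win on edges and lose on spectral radius when $2k/r\le d<kc_r$. What remains is to find a graph $H$ that both constructions avoid and that rules out everything better, in particular every mixture of the two.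

This competition cannot take place in the range $\mathrm{ex}(n,\mathcal H)<e(T_{n,r})+\lfloor\frac n{2r}\rfloor$: already $K_1\vee T_{n-1,r}$ has $e(T_{n,r})+n/r+O(1)$ edges (Lemma~\ref{lem:edges}), so it is not $\mathcal H$-free.

\subsection{The forbidden graph and the results}

Fix $r\ge2$, an even integer $d\ge2$ and an integer $k$ in the range just found:
\begin{equation}\label{eq:range}
\frac{d\,r(r-1)}{2r-1}<k\le\frac{rd}2 .
\end{equation}
Put $\kappa=kc_r$; the left inequality says exactly that $\kappa>d$. The choice $d=2$, $k=r$ is always allowed, because $2(r-1)<2r-1$.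

Inside a part of a graph from $\mathcal R_{n,r,d}$ there is no star with $d+1$ edges, and in $K_k\vee T_{n-k,r}$ all edges inside parts can be destroyed by deleting $k$ vertices. This suggests forbidding, inside one part, a star with $d+1$ edges together with $k$ further disjoint edges. The graph $H$ turns this into a subgraph condition.

\begin{definition}\label{def:H}
Let $t=rd+k+1$ and $s=d+k+1$. The vertex set of $H=H(r,d,k)$ is the disjoint union of
\begin{itemize}
\item sets $U_1,\dots,U_r$, each of size $t$;
\item vertices $p_0,\dots,p_k$;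
\item sets $N_{\ell,j}$ for $0\le \ell\le k$ and $1\le j\le r$, where $|N_{\ell,j}|=s$ for $j\ge2$, $|N_{0,1}|=d+1$, and $|N_{\ell,1}|=1$ for $\ell\ge1$.
\end{itemize}
The edges are all pairs between $U_i$ and $U_j$ for $i\ne j$, all pairs between $N_{\ell,j}$ and $U_i$ for $i\ne j$, and all pairs between $p_\ell$ and $N_{\ell,j}$ for all $\ell,j$. Let $h=|V(H)|$.
\end{definition}

Put $U_j$ and the sets $N_{\ell,j}$ in class $j$, and put $p_0,\dots,p_k$ in class $1$. The only edges inside classes are then those from $p_\ell$ to $N_{\ell,1}$, and they form the star and the $k$ disjoint edges. The sets $U_j$ are a rigid frame that tells each $N_{\ell,j}$ to which class it belongs, and the sets $N_{\ell,j}$ with $j\ge2$ pass this information on to $p_\ell$. Figure~\ref{fig:H} shows the smallest case.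

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw,rounded corners,minimum height=6mm,font=\small}]
\node (U2) at (0,0) {$U_2\ (7)$};
\node (U1) at (10,0) {$U_1\ (7)$};
\node (A0) at (2.6,1.1) {$N_{0,1}\ (3)$};
\node (A1) at (2.6,0) {$N_{1,1}\ (1)$};
\node (A2) at (2.6,-1.1) {$N_{2,1}\ (1)$};
\node (P0) at (5,1.1) {$p_0$};
\node (P1) at (5,0) {$p_1$};
\node (P2) at (5,-1.1) {$p_2$};
\node (B0) at (7.4,1.1) {$N_{0,2}\ (5)$};
\node (B1) at (7.4,0) {$N_{1,2}\ (5)$};
\node (B2) at (7.4,-1.1) {$N_{2,2}\ (5)$};
\draw (U2)--(A0)--(P0)--(B0)--(U1);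
\draw (U2)--(A1)--(P1)--(B1)--(U1);
\draw (U2)--(A2)--(P2)--(B2)--(U1);
\draw (U2)--(0,-1.9)--(10,-1.9)--(U1);
\end{tikzpicture}
\caption{The forbidden graph $H(2,2,2)$, on $37$ vertices. Each box is an independent set of the size shown in parentheses ($p_0,p_1,p_2$ are single vertices), and a line means that all pairs between the two boxes are edges. The graph consists of three blown-up $5$-cycles that share the pair $U_1,U_2$.}
\label{fig:H}
\end{figure}

Throughout, $r,d,k$ are fixed and the constants in $O(\cdot)$ depend only on them.

\begin{theorem}\label{thm:main}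
Let $r\ge2$, let $d\ge2$ be even, let $k$ satisfy \eqref{eq:range}, and let $H=H(r,d,k)$. Then for all sufficiently large $n$ the following hold.
\begin{enumerate}
\item[\rm(1)] $\chi(H)=r+1$, $\mathrm{ex}(n,H)=e(T_{n,r})+\frac d2n$, and $\mathrm{EX}(n,H)=\mathcal R_{n,r,d}$. In particular $T_{n,r}\subseteq G$ for every $G\in\mathrm{EX}(n,H)$.
\item[\rm(2)] $\mathrm{SPEX}(n,H)=\{K_k\vee T_{n-k,r}\}$.
\item[\rm(3)] $\mathrm{SPEX}(n,H)\cap\mathrm{EX}(n,H)=\emptyset$, and
\[
\mathrm{spex}(n,H)-\max_{G\in\mathrm{EX}(n,H)}\lambda(G)\ge\kappa-d-O(1/n).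
\]
\end{enumerate}
\end{theorem}

With $d=2$ and $k=r$, the family $\{H\}$ satisfies the hypotheses of the Problem for all large $n$, with $e(G)=e(T_{n,r})+n$ for $G\in\mathrm{EX}(n,H)$, and the inclusion fails for all large $n$. For $r=2$ and even $n$, the graph $R$ of Example~\ref{ex:r2} is edge extremal and $J$ is the spectral extremal graph. Other choices of $d$ and $k$ show how large the failure can be.

\begin{corollary}\label{cor:size}
Let $r\ge2$.
\begin{enumerate}
\item[\rm(a)] For $k=rd/2$, the difference in Theorem~\ref{thm:main}(3) is at least $\frac d{2(r-1)}-O(1/n)$, which is arbitrarily large as $d$ grows.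
\item[\rm(b)] For $d\ge4$, the value $k=rd/2-1$ satisfies \eqref{eq:range}, and the unique $G\in\mathrm{SPEX}(n,H)$ satisfies $\mathrm{ex}(n,H)-e(G)=n/r+O(1)$.
\item[\rm(c)] For every $\rho>\frac{2(r-1)}{2r-1}$ there is a graph $H=H(r,d,k)$ as in Theorem~\ref{thm:main} such that, for all large $n$, the unique $G\in\mathrm{SPEX}(n,H)$ satisfies
\[
e(G)-e(T_{n,r})\le\rho\,\bigl(\mathrm{ex}(n,H)-e(T_{n,r})\bigr).
\]
\end{enumerate}
\end{corollary}

The proof has three ingredients. Sections~\ref{sec:comparison} and~\ref{sec:free} compute the parameters of the two constructions and show that both are $H$-free. Section~\ref{sec:structure} uses the stability theorem to sort all $H$-free graphs of large minimum degree into four types: two are subgraphs of the constructions, and two are degenerate types that lose both competitions. Sections~\ref{sec:edge} and~\ref{sec:spectral} reduce the two extremal problems to large minimum degree by deleting vertices, of small degree in the first case and of small eigenvector entry in the second.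

\section{Edge counts and spectral radii of the constructions}\label{sec:comparison}

\subsection{Edge counts}

Among $r$-partite graphs on $m$ vertices, $T_{m,r}$ is the unique graph with the most edges, since in a complete $r$-partite graph moving a vertex from a part to a part smaller by at least $2$ increases the number of edges. If $m=ar+q$ with $0\le q<r$, the squares of the part sizes of $T_{m,r}$ sum to $q(a+1)^2+(r-q)a^2=m^2/r+q(r-q)/r$, so
\begin{equation}\label{eq:turan}
e(T_{m,r})=\frac{\tau m^2}2-\frac{q(r-q)}{2r},\qquad \tau m^2-\frac r4\le 2e(T_{m,r})\le\tau m^2 .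
\end{equation}
Deleting a vertex of a largest part of $T_{m,r}$ leaves $T_{m-1,r}$, so
\begin{equation}\label{eq:turandeg}
e(T_{m,r})-e(T_{m-1,r})=\delta(T_{m,r})=m-\lceil m/r\rceil\ge\tau m-1 .
\end{equation}
Let $\varphi(n)=e(T_{n,r})+\frac d2n$, the number of edges of a graph in $\mathcal R_{n,r,d}$.

\begin{lemma}\label{lem:edges}
For fixed $w\ge0$, $e(K_w\vee T_{n-w,r})=e(T_{n,r})+wn/r+O(1)$. For large $n$, $e(K_k\vee T_{n-k,r})<\varphi(n)$.
\end{lemma}

\begin{proof}
By \eqref{eq:turan},
\[
e(K_w\vee T_{n-w,r})=\binom w2+w(n-w)+\frac{\tau(n-w)^2}2+O(1)=\frac{\tau n^2}2+(1-\tau)wn+O(1),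
\]
and $1-\tau=1/r$. If $k<rd/2$ then $k/r<d/2$ and the second claim follows. If $k=rd/2$ the linear terms agree and we count exactly. Let $j=d/2$ and assign $j$ vertices of $K_k$ to each part of $T_{n-k,r}$. The enlarged parts have the sizes $n_1,\dots,n_r$ of the parts of $T_{n,r}$, all pairs between them are edges, and part $i$ spans $\binom j2+j(n_i-j)=jn_i-\frac{j(j+1)}2$ edges. Hence $e(K_k\vee T_{n-k,r})=\varphi(n)-\frac{rj(j+1)}2<\varphi(n)$.
\end{proof}

\subsection{Spectral radii}

We use the following standard facts. Let $G$ have $n$ vertices and $A=A(G)$.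
\begin{itemize}
\item[(S1)] (Rayleigh principle.) $\lambda(G)=\max_{x\ne0}x^{\top}Ax/x^{\top}x$, and the maximizers are the eigenvectors for $\lambda(G)$. Taking absolute values of entries shows that there is a nonnegative unit eigenvector for $\lambda(G)$. Consequently $\lambda(G)\ge2e(G)/n\ge\delta(G)$, and $\lambda(G')\le\lambda(G)$ for every subgraph $G'$ of $G$.
\item[(S2)] $\lambda(G)\le\Delta(G)$.
\item[(S3)] (A case of Weyl's inequality.) If $G_1,G_2$ are spanning subgraphs of $G$ whose edge sets partition $E(G)$, then $\lambda(G)\le\lambda(G_1)+\lambda(G_2)$.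
\item[(S4)] (Perron--Frobenius.) If $G$ is connected, then $\lambda(G)$ is a simple eigenvalue with a positive eigenvector, and every proper spanning subgraph of $G$ has strictly smaller spectral radius.
\end{itemize}

\begin{lemma}\label{lem:spec}
Let $w\ge0$, $n\ge w+2$ and $m=n-w$.
\begin{enumerate}
\item[\rm(a)] Let $K$ be a complete $r$-partite graph on $m$ vertices with part sizes $n_1,\dots,n_r\ge0$, and suppose that $K_w\vee K$ has an edge. Then $\lambda(K_w\vee K)\le\lambda(K_w\vee T_{m,r})$, with equality if and only if $K=T_{m,r}$.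
\item[\rm(b)] Every $n$-vertex graph that becomes $r$-partite after deleting some $w$ vertices has spectral radius at most $\tau n+wc_r$.
\item[\rm(c)] For $n\ge k+2$, $\lambda(K_k\vee T_{n-k,r})\ge\tau n+\kappa-C_1/n$, where $C_1=k^2\tau^{-3}+r/4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The graph $K_w\vee K$ is connected: either $w\ge1$, or $w=0$ and at least two parts are nonempty. Permutations inside $K_w$ or inside a part are automorphisms, so by (S4) the positive unit eigenvector for $\lambda=\lambda(K_w\vee K)$ takes a constant value $y$ on $K_w$ and $z_i$ on part $i$. Let $\sigma$ be the sum of its entries. A vertex of $K_w$ misses only itself and a vertex of part $i$ misses only part $i$, so $\lambda y=\sigma-y$ and $\lambda z_i=\sigma-n_iz_i$. Substituting $y=\sigma/(\lambda+1)$ and $z_i=\sigma/(\lambda+n_i)$ into $\sigma=wy+\sum_in_iz_i$ shows that $\lambda$ solves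
\begin{equation}\label{eq:f}
f(\lambda):=\frac w{\lambda+1}+\sum_{i=1}^r\frac{n_i}{\lambda+n_i}=1 .
\end{equation}
As $f$ is strictly decreasing on $(0,\infty)$, $\lambda$ is the only positive solution. Suppose $n_a\ge n_b+2$ and replace $(n_a,n_b)$ by $(n_a-1,n_b+1)$. The new graph has an edge, so its spectral radius is the positive solution of the new equation $\tilde f=1$. The function $g(x)=x/(\lambda+x)$ is strictly concave on $[0,\infty)$, so $g(n_b+1)-g(n_b)>g(n_a)-g(n_a-1)$ and $\tilde f(\lambda)>1$. Since $\tilde f$ is decreasing, the new spectral radius is larger than $\lambda$. Each replacement lowers $\sum_i n_i^2$, so finitely many lead to $T_{m,r}$.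

(b) Such a graph is a subgraph of some $K_w\vee K$. If $K_w\vee K$ has no edge there is nothing to prove; otherwise (S1) and (a) reduce the claim to $\lambda=\lambda(K_w\vee T_{m,r})$. By concavity of $g$, $\sum_ig(n_i)\le rg(m/r)$, so \eqref{eq:f} gives $1\le\frac w{\lambda+1}+\frac m{\lambda+m/r}$. Multiplying by $\lambda+m/r$,
\[
\lambda\le\tau m+w\,\frac{\lambda+m/r}{\lambda+1}=\tau m+w+w\,\frac{m/r-1}{\lambda+1}.
\]
By (S1) and \eqref{eq:turandeg}, $\lambda+1\ge\delta(T_{m,r})+1\ge\tau m$, so the last fraction is at most $\frac1{r\tau}=\frac1{r-1}$. Since $1+\frac1{r-1}=\frac1\tau$, we obtain $\lambda\le\tau(n-w)+w/\tau=\tau n+wc_r$.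

(c) Let $m=n-k$. In (a) the ratio $y/z_i=(\lambda+n_i)/(\lambda+1)$ is close to $1/\tau$, which suggests the test vector $x$ equal to $\alpha=1/\tau$ on $K_k$ and to $1$ elsewhere. Ignoring the edges of $K_k$ and using \eqref{eq:turan}, $x^\top Ax\ge2km\alpha+\tau m^2-\frac r4$, while $x^\top x=m+k\alpha^2$. Since $\tau\alpha=1$, we have $\tau m(m+k\alpha^2)=\tau m^2+km\alpha$, and (S1) gives
\[
\lambda(K_k\vee T_{m,r})\ge\tau m+\frac{km\alpha-r/4}{m+k\alpha^2}=\tau m+k\alpha-\frac{k^2\alpha^3+r/4}{m+k\alpha^2}.
\]
Now $m+k\alpha^2\ge m+k=n$, and $\tau(n-k)+k/\tau=\tau n+\kappa$.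
\end{proof}

Splitting a graph into the edges between parts and the edges inside parts gives the bound for the other construction. If $V(G)=V_1\cup\dots\cup V_r$ and $\Delta(G[V_i])\le d$ for all $i$, then by (S3), Lemma~\ref{lem:spec}(b) with $w=0$, and (S2),
\begin{equation}\label{eq:regbound}
\lambda(G)\le\tau|V(G)|+d .
\end{equation}
For graphs in $\mathcal R_{n,r,d}$ this is attained up to $O(1/n)$, as the average degree is $2\varphi(n)/n$.

\section{Both constructions are $H$-free}\label{sec:free}

\begin{lemma}\label{lem:obstruct}
\begin{enumerate}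
\item[\rm(i)] Deleting at most $k$ vertices from $H$ never leaves an $r$-colorable graph.
\item[\rm(ii)] $V(H)$ cannot be partitioned into $r$ classes each inducing a graph of maximum degree at most $d$.
\item[\rm(iii)] $\chi(H)=r+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (i) and (ii) the argument runs from the frame $U_1,\dots,U_r$ to the sets $N_{\ell,j}$ and then to the vertices $p_\ell$.

(i) Let $|X|\le k$ and suppose that $H-X$ is properly $r$-colored. As $t\ge k+1$, we can choose $u_i\in U_i\setminus X$ for each $i$. These vertices form a clique, so they receive all $r$ colors; call the color of $u_i$ color $i$. A vertex of $N_{\ell,j}\setminus X$ is adjacent to $u_i$ for all $i\ne j$, so it has color $j$. If $p_\ell\notin X$, then for each $j\ge2$ the set $N_{\ell,j}\setminus X$ is nonempty because $s\ge k+1$, so $p_\ell$ does not have color $j$; hence $p_\ell$ has color $1$. Choose $q_\ell\in N_{\ell,1}$ for each $\ell$. The $k+1$ edges $p_\ell q_\ell$ are disjoint, so $X$ misses one of them, and both its ends have color $1$, a contradiction.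

(ii) Suppose $P_1,\dots,P_r$ is such a partition. As $t\ge rd+1$, for each $i$ some class $P_{\pi(i)}$ contains at least $d+1$ vertices of $U_i$. If $\pi(i)=\pi(j)$ with $i\neq j$, this class contains $K_{d+1,d+1}$, which has degree $d+1$. So $\pi$ is injective, hence a bijection. A vertex of $N_{\ell,j}$ has at least $d+1$ neighbors in $P_{\pi(i)}$ for each $i\ne j$, so it lies in $P_{\pi(j)}$. Then $p_0$ has at least $s\ge d+1$ neighbors in $P_{\pi(j)}$ for each $j\ge2$, and the $d+1$ neighbors $N_{0,1}$ in $P_{\pi(1)}$. So $p_0$ lies in no class, a contradiction.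

(iii) By (i) with $X=\emptyset$, $\chi(H)>r$. Giving color $j$ to $U_j$ and all $N_{\ell,j}$, and color $r+1$ to all $p_\ell$, is a proper coloring.
\end{proof}

A copy of $H$ in a graph of $\mathcal R_{n,r,d}$ would inherit a partition forbidden by (ii), and a copy of $H$ in $K_k\vee T_{n-k,r}$ would become $r$-colorable after deleting its at most $k$ vertices in $K_k$, contrary to (i). So all these graphs are $H$-free. The set $\mathcal R_{n,r,d}$ is nonempty once $\lfloor n/r\rfloor\ge d+1$: because $d$ is even, on $N\ge d+1$ vertices labeled by $\mathbb Z_N$ we may join $x$ to $x\pm1,\dots,x\pm d/2$. With Lemma~\ref{lem:spec}(c) this gives, for large $n$,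
\begin{equation}\label{eq:lower}
\mathrm{ex}(n,H)\ge\varphi(n),\qquad \mathrm{spex}(n,H)\ge\tau n+\kappa-C_1/n .
\end{equation}

\section{$H$-free graphs of large minimum degree}\label{sec:structure}

We use the Erd\H{o}s--Simonovits stability theorem in the following form. \emph{For every graph $F$ with $\chi(F)=r+1\ge3$ and every $\varepsilon>0$ there are $\gamma_1>0$ and $n_1$ such that every $F$-free graph on $n\ge n_1$ vertices with at least $(\tau-\gamma_1)n^2/2$ edges can be turned into $T_{n,r}$ by adding and deleting at most $\varepsilon n^2$ edges.}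

The error $\varepsilon n^2$ is far larger than the linear terms that we must compare. The next lemma reduces it to a small multiple of $n$, and to zero in the two cases that matter. Let $C_0=r(2k+d)$ and fix $\eta>0$ with
\begin{equation}\label{eq:eta}
\eta\le\frac1{8rh},\qquad C_0\eta<\frac1{2r},\qquad 8C_0\eta<\frac12\min\{c_r,\kappa-d\}.
\end{equation}
The first condition is used in this section, the second in Section~\ref{sec:edge} and the third in Section~\ref{sec:spectral}.

\begin{lemma}\label{lem:structure}
There are $\gamma\in(0,\frac14]$ and $n_0$ such that every $H$-free graph $G$ on $n\ge n_0$ vertices with $\delta(G)\ge(\tau-\gamma)n$ is of one of the following types.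
\begin{itemize}
\item[\rm(A)] $V(G)=V_1\cup\dots\cup V_r$ with $\Delta(G[V_i])\le d$ for all $i$.
\item[\rm(B)] There is a set $W$ of $k$ vertices such that $G-W$ is $r$-partite.
\item[\rm(C)] There are a set $W$ of at most $k-1$ vertices and a set $M$ of at most $C_0\eta n$ edges such that $(G-M)-W$ is $r$-partite.
\item[\rm(D)] There are a partition $V(G)=V_1\cup\dots\cup V_r$ with all $|V_j|\ge\frac n{2r}$, a set $M$ of at most $C_0\eta n$ edges and an index $i$ such that $(G-M)[V_i]$ has no edges and $\Delta((G-M)[V_j])\le d$ for all $j$.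
\end{itemize}
\end{lemma}

Up to the small set $M$, type (C) is type (B) with at least one vertex fewer in $W$, and type (D) is type (A) with one part left empty of edges.

\begin{proof}
Let $\varepsilon=\eta^4/4$, take $\gamma_1,n_1$ from the stability theorem for $F=H$, and put $\gamma=\min\{\gamma_1,\eta^4/2\}$. Let $n$ be large.

\medskip\noindent\emph{The partition.}
Call an edge \emph{inner} with respect to a partition if both ends lie in the same part. Since $e(G)\ge(\tau-\gamma)n^2/2$, stability yields a partition into $r$ parts with at most $\varepsilon n^2$ inner edges. Let $V_1,\dots,V_r$ be a partition with the fewest inner edges. Counting pairs between parts,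
\[
(\tau-\gamma)\frac{n^2}2\le e(G)\le\frac12\Bigl(n^2-\sum_i|V_i|^2\Bigr)+\varepsilon n^2=\frac{\tau n^2}2-\frac12\sum_i\Bigl(|V_i|-\frac nr\Bigr)^2+\varepsilon n^2 .
\]
So $\sum_i(|V_i|-n/r)^2\le(\gamma+2\varepsilon)n^2\le\eta^4n^2$, hence $\bigl||V_i|-n/r\bigr|\le\eta^2n$ and $|V_i|\ge\frac n{2r}$.

Let $W$ be the set of vertices with at least $\eta n$ neighbors in their own part; these will play the role of the clique $K_k$. Call the other vertices \emph{good}. Summing inner degrees gives $|W|\,\eta n\le2\varepsilon n^2$, so $|W|\le\eta^3n/2$.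

\medskip\noindent\emph{Property 1: each $u\in W$ has more than $h$ good neighbors in every $V_j$.}
If $u$ had fewer neighbors in $V_j$ than in its own part, moving $u$ to $V_j$ would decrease the number of inner edges. So $u$ has at least $\eta n$ neighbors in $V_j$, of which at least $\eta n-\eta^3n/2>h$ are good.

\medskip\noindent\emph{Property 2: given at most $h$ good vertices outside $V_j$ and at most $h$ forbidden vertices, some good vertex of $V_j$ is not forbidden and is adjacent to all the given vertices.}
This is where the minimum degree is used. A good vertex $v\in V_i$ has more than $\delta(G)-\eta n$ neighbors outside $V_i$, so the number of its non-neighbors outside $V_i$ is at most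
\[
(\tau+\eta^2)n-(\tau-\gamma-\eta)n=(\eta^2+\gamma+\eta)n\le2\eta n .
\]
The number of suitable vertices in $V_j$ is therefore at least
\[
\frac nr-\eta^2n-\eta^3n-2h\eta n-h\ge\frac nr-\frac n{8r}-\frac n{4r}-h>0,
\]
where we used $\eta^2+\eta^3\le\eta\le\frac1{8r}$ and $h\eta\le\frac1{8r}$.

\medskip\noindent\emph{Embedding claim.} Let $1\le i\le r$ and let $p_0,\dots,p_k$ be distinct vertices, each in $W$ or in $V_i\setminus W$. Suppose that for those $\ell$ with $p_\ell\notin W$ there are pairwise disjoint sets $L_\ell$ of good neighbors of $p_\ell$ in $V_i$, containing none of $p_0,\dots,p_k$, with $|L_0|=d+1$ and $|L_\ell|=1$ for $\ell\ge1$. Then $G$ contains $H$.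

The point is that a vertex of $W$ can take any of the roles $p_0,\dots,p_k$ at no cost. About such a vertex we know only Property 1; two vertices of $W$ need not have common neighbors in a given part. This is why each $p_\ell$ in $H$ has private neighborhoods $N_{\ell,j}$ instead of being joined to the frame.

To prove the claim, relabel the parts so that $i=1$. We choose the remaining vertices one at a time, always avoiding the fewer than $h$ vertices already in use. For $p_\ell\notin W$ let $N_{\ell,1}=L_\ell$, and for $p_\ell\in W$ choose $N_{\ell,1}$ of the required size among the good neighbors of $p_\ell$ in $V_1$, by Property 1. For $j\ge2$ choose $N_{\ell,j}$ of size $s$ among the good neighbors of $p_\ell$ in $V_j$, by Property 1 if $p_\ell\in W$, and by Property 2 applied to the single good vertex $p_\ell\in V_1$ otherwise. Finally choose the vertices of $U_1,\dots,U_r$. A vertex for $U_j$ is taken good, in $V_j$, and adjacent to all vertices already chosen for the sets $N_{\ell,j'}$ and $U_{j'}$ with $j'\ne j$. Those are good vertices of $V_{j'}$, so Property 2 applies.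 Every edge of $H$ is secured when its later end is chosen, which proves the claim.

\medskip\noindent\emph{The cases.}
Let $Q_i=G[V_i\setminus W]$, so $\Delta(Q_i)<\eta n$. We shall use two simple facts: if a graph has no matching with $b+1$ edges, then the at most $2b$ ends of a maximal matching meet all its edges; and if $b'$ vertices meet all edges of $Q_i$, then $e(Q_i)\le b'\eta n$.

If $|W|\ge k+1$, the claim applies with all $p_\ell\in W$, which is impossible. So $w:=|W|\le k$.

Suppose $w\ge1$. If some $Q_i$ had a matching with $k+1-w$ edges, we could take $\{p_0,\dots,p_{w-1}\}=W$, let $p_w,\dots,p_k$ be one end of each matching edge, and let the sets $L_\ell$ consist of the other ends; here $p_0\in W$ supplies the star. The claim would give a copy of $H$. So no $Q_i$ has a matching with $k+1-w$ edges. If $w=k$, the graphs $Q_i$ have no edges and (B) holds. If $w<k$, then $e(Q_i)\le2(k-w)\eta n\le 2k\eta n$ for each $i$, and (C) holds with $M=\bigcup_iE(Q_i)$.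

Suppose $w=0$, so that $Q_i=G[V_i]$. If $\Delta(Q_i)\le d$ for all $i$, then (A) holds. Otherwise consider any $i$ with $\Delta(Q_i)\ge d+1$, and let $S$ consist of a vertex $v$ and $d+1$ of its neighbors in $Q_i$. If $Q_i-S$ had a matching with $k$ edges, the claim with $p_0=v$ and $L_0=S\setminus\{v\}$ would give a copy of $H$. So $S$ together with at most $2(k-1)$ further vertices meets all edges of $Q_i$, and $e(Q_i)\le(2k+d)\eta n$. Let $M$ be the union of the sets $E(Q_i)$ over all such $i$. Then (D) holds.
\end{proof}

\section{The edge-extremal graphs}\label{sec:edge}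

An $H$-free graph with many edges may have a few vertices of small degree. Deleting a vertex whose degree is below the increment $\varphi(m)-\varphi(m-1)$ improves the graph relative to $\varphi$, so the deletions must stop early, and afterwards Lemma~\ref{lem:structure} shows that none took place.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
The chromatic number is given by Lemma~\ref{lem:obstruct}(iii). The graphs in $\mathcal R_{n,r,d}$ are $H$-free with $\varphi(n)$ edges, so it suffices to show that an $H$-free graph $G$ on $n$ vertices with $e(G)\ge\varphi(n)$ belongs to $\mathcal R_{n,r,d}$.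

By \eqref{eq:turandeg}, $\varphi(m)-\varphi(m-1)=m-\lceil m/r\rceil+\frac d2$, an integer since $d$ is even. Put $G_n=G$. As long as $\delta(G_m)\le\varphi(m)-\varphi(m-1)-1$, delete a vertex of minimum degree from $G_m$ to obtain $G_{m-1}$. Each step gains at least one edge relative to $\varphi$, so
\begin{equation}\label{eq:edgegain}
e(G_m)\ge\varphi(m)+(n-m)
\end{equation}
for every $m$ reached. In particular $n-m\le\binom m2$, so $n\le m(m+1)/2\le m^2$. The process therefore stops at some $m\ge\sqrt n$, with $\delta(G_m)\ge m-\lceil m/r\rceil+\frac d2\ge\tau m$. For large $n$, Lemma~\ref{lem:structure} applies to $G_m$, and we bound $e(G_m)$ in each type.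
\begin{itemize}
\item[(A)] There are at most $e(T_{m,r})$ edges between parts and at most $\frac d2m$ inner edges, so $e(G_m)\le\varphi(m)$. Equality forces the edges between parts to form $T_{m,r}$ and every vertex to have exactly $d$ neighbors in its part, that is, $G_m\in\mathcal R_{m,r,d}$.
\item[(B)] $e(G_m)\le e(K_k\vee T_{m-k,r})<\varphi(m)$ by Lemma~\ref{lem:edges}.
\item[(C)] By Lemma~\ref{lem:edges}, $e(G_m)\le e(T_{m,r})+\frac{k-1}rm+C_0\eta m+O(1)$. Since $\frac kr\le\frac d2$ and $C_0\eta<\frac1{2r}$, the coefficient of $m$ is less than $\frac d2-\frac1{2r}$, so $e(G_m)<\varphi(m)$.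
\item[(D)] Only the $m-|V_i|\le m-\frac m{2r}$ vertices outside $V_i$ have inner edges in $G_m-M$, so $e(G_m)\le e(T_{m,r})+\frac d2(m-\frac m{2r})+C_0\eta m<\varphi(m)$, because $\frac d{4r}\ge\frac1{2r}>C_0\eta$.
\end{itemize}
Thus $e(G_m)\le\varphi(m)$, with equality only for $G_m\in\mathcal R_{m,r,d}$. Comparing with \eqref{eq:edgegain} gives $m=n$ and equality, so $G\in\mathcal R_{n,r,d}$.
\end{proof}

\begin{remark}
The upper bound $k\le rd/2$ enters in types (B) and (C). It is necessary: Lemma~\ref{lem:obstruct} does not use \eqref{eq:range}, and for $k>rd/2$ the $H$-free graph $K_k\vee T_{n-k,r}$ has $e(T_{n,r})+kn/r+O(1)>\varphi(n)$ edges. For odd $d$, the set $\mathcal R_{n,r,d}$ is empty whenever $T_{n,r}$ has a part of odd size.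
\end{remark}

\section{The spectral extremal graph}\label{sec:spectral}

We again want to reach a subgraph of large minimum degree, now keeping control of $\lambda$. The right vertices to delete are those with a small entry in the unit eigenvector $x$. In a $j$-vertex graph the average of $x_v^2$ is $1/j$. Deleting $v$ multiplies $\lambda$ by a factor of about $1-x_v^2$ at worst and the number of vertices by $1-1/j$, so the ratio $\lambda/j$ grows when $x_v^2$ is below average by a fixed proportion. When no such vertex is left, the eigenvector is almost constant, and this forces large minimum degree.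

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\gamma,n_0$ be as in Lemma~\ref{lem:structure}, and put $\beta=\gamma/4\le\frac1{16}$ and $\xi=2^{-4/\beta-1}$. Let $n$ be so large that \eqref{eq:lower} holds and
\begin{equation}\label{eq:nlarge}
\xi n\ge\max\Bigl\{n_0,\ k+2,\ \frac2\beta+1,\ \frac{8\kappa}\beta\Bigr\},\qquad\frac{C_1}n<\min\Bigl\{\frac{\kappa-d}2,\ \frac{c_r}2,\ \frac{\beta\xi}8\Bigr\}.
\end{equation}
Let $G\in\mathrm{SPEX}(n,H)$. By \eqref{eq:lower}, $\lambda(G)\ge\tau n+\kappa-C_1/n\ge\tau n$.

\medskip\noindent\emph{Step 1: deletion.}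
Put $G_n=G$. Given $G_j$ on $j$ vertices, let $\lambda_j=\lambda(G_j)$, $\mu_j=\lambda_j/j$, and let $x$ be a nonnegative unit eigenvector for $\lambda_j$. If some vertex $v$ has $x_v^2<(1-\beta)/j$, put $G_{j-1}=G_j-v$; otherwise stop. Let $x'$ be the restriction of $x$ to $G_j-v$. The edges at $v$ contribute $2x_v\sum_{u\sim v}x_u=2\lambda_jx_v^2$ to $x^\top A(G_j)x$, and $x'^\top x'=1-x_v^2\ge1-\frac1j$. By (S1),
\[
\lambda_{j-1}\ge\lambda_j\,\frac{1-2x_v^2}{1-x_v^2}=\lambda_j\Bigl(1-\frac{x_v^2}{1-x_v^2}\Bigr)\ge\lambda_j\Bigl(1-\frac{1-\beta}{j-1}\Bigr).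
\]
For $j\ge2/\beta$ we have $\beta j-1\ge\beta j/2$, and so
\begin{equation}\label{eq:mu}
\mu_{j-1}\ge\mu_j\,\frac{j(j-2+\beta)}{(j-1)^2}=\mu_j\Bigl(1+\frac{\beta j-1}{(j-1)^2}\Bigr)\ge\mu_j\Bigl(1+\frac\beta{2j}\Bigr).
\end{equation}

The process stops while a fixed fraction of the vertices remains, because $\mu_j\le1$ by (S2) and the harmonic series diverges. Indeed, suppose it reaches some $m\ge2/\beta$. Using $\mu_n\ge\tau\ge\frac12$, the inequality $\ln(1+y)\ge y/2$ on $[0,1]$, and $\sum_{j=m+1}^n\frac1j\ge\ln\frac{n+1}{m+1}$, we get from \eqref{eq:mu}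
\[
1\ge\mu_m\ge\mu_n\prod_{j=m+1}^n\Bigl(1+\frac\beta{2j}\Bigr)\ge\frac12\Bigl(\frac{n+1}{m+1}\Bigr)^{\beta/4}.
\]
Hence $m+1\ge2\xi(n+1)$, and $m\ge2\xi n-1\ge\xi n$. If the process went below $\xi n$, it would pass through $m=\lceil\xi n\rceil-1$, which satisfies $2/\beta\le m<\xi n$ by \eqref{eq:nlarge}, a contradiction. So the process stops at some $m\ge\xi n$.

Next we measure the gain. The product above is at least $1+\frac{\beta(n-m)}{2n}$, so
\[
\lambda_m\ge m\mu_n+m\mu_n\frac{\beta(n-m)}{2n}\ge\tau m+\Bigl(\kappa-\frac{C_1}n\Bigr)\frac mn+\frac{\beta m(n-m)}{4n}.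
\]
Writing $\kappa\frac mn=\kappa-\kappa\frac{n-m}n$, the right side is at least $\tau m+\kappa-\frac{C_1}n+\frac{n-m}n\bigl(\frac{\beta m}4-\kappa\bigr)$. By \eqref{eq:nlarge}, $\kappa\le\beta m/8$, so $\frac{\beta m}4-\kappa\ge\frac{\beta m}8\ge\frac{\beta\xi n}8$. Therefore
\begin{equation}\label{eq:gain}
\lambda_m\ge\tau m+\kappa-\frac{C_1}n+\frac{\beta\xi}8\,(n-m).
\end{equation}
This is the analog of \eqref{eq:edgegain}: every deletion raises $\lambda_j-\tau j$ by a constant on average. In particular $\lambda_m\ge\tau m\ge m/2$. From now on $x$ is the eigenvector of $G_m$ at which the process stopped, so $x_u^2\ge(1-\beta)/m$ for all $u$.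

\medskip\noindent\emph{Step 2: minimum degree of $G_m$.}
Let $v$ have degree $\theta m$. The $(1-\theta)m$ non-neighbors of $v$ carry at least $(1-\theta)(1-\beta)$ of the total $\sum_ux_u^2=1$. By the eigenvalue equation at $v$ and the Cauchy--Schwarz inequality,
\[
\tau^2(1-\beta)m\le\lambda_m^2x_v^2=\Bigl(\sum_{u\sim v}x_u\Bigr)^2\le\theta m\sum_{u\sim v}x_u^2\le\theta m\bigl(1-(1-\theta)(1-\beta)\bigr).
\]
The right side equals $m\bigl(\theta^2+\beta\theta(1-\theta)\bigr)\le m(\theta^2+\beta)$, so $\theta^2\ge\tau^2-2\beta$. Since $\tau\ge\frac12$ and $\beta\le\frac18$,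
\[
(\tau-4\beta)^2=\tau^2-8\tau\beta+16\beta^2\le\tau^2-4\beta+2\beta\le\theta^2 .
\]
Hence $\delta(G_m)\ge(\tau-4\beta)m=(\tau-\gamma)m$, and Lemma~\ref{lem:structure} applies to $G_m$.

\medskip\noindent\emph{Step 3: few edges change $\lambda_m$ little.}
The set $M$ in types (C) and (D) may form a graph of linear maximum degree, so (S3) would bound its effect only by a quantity that grows with $m$. We use instead that no entry of $x$ is large: $\lambda_mx_u\le\sum_vx_v\le\sqrt m$ and $\lambda_m\ge m/2$ give $x_u^2\le4/m$. For $M\subseteq E(G_m)$ with $|M|\le C_0\eta m$, (S1) then yields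
\begin{equation}\label{eq:few}
\lambda_m=x^\top A(G_m-M)x+2\sum_{uv\in M}x_ux_v\le\lambda(G_m-M)+\frac{8|M|}m\le\lambda(G_m-M)+8C_0\eta .
\end{equation}

\medskip\noindent\emph{Step 4: the four types.}
By \eqref{eq:gain} and \eqref{eq:nlarge}, $\lambda_m-\tau m$ is larger than both $\kappa-\frac{\kappa-d}2$ and $\kappa-\frac{c_r}2$.
\begin{itemize}
\item[(A)] By \eqref{eq:regbound}, $\lambda_m-\tau m\le d<\kappa-\frac{\kappa-d}2$, a contradiction.
\item[(D)] By \eqref{eq:few}, \eqref{eq:regbound} for $G_m-M$, and \eqref{eq:eta}, $\lambda_m-\tau m\le d+8C_0\eta<d+\frac{\kappa-d}2=\kappa-\frac{\kappa-d}2$, a contradiction.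
\item[(C)] By \eqref{eq:few}, Lemma~\ref{lem:spec}(b) and \eqref{eq:eta}, $\lambda_m-\tau m\le(k-1)c_r+8C_0\eta<\kappa-\frac{c_r}2$, a contradiction.
\item[(B)] By Lemma~\ref{lem:spec}(b), $\lambda_m-\tau m\le\kappa$. If $m<n$, then \eqref{eq:gain} and \eqref{eq:nlarge} give $\lambda_m-\tau m\ge\kappa+\frac{\beta\xi}8-\frac{C_1}n>\kappa$. So $m=n$.
\end{itemize}
Thus $G=G_m$ is of type (B): it is a spanning subgraph of $K_k\vee K$ for some complete $r$-partite graph $K$ on $n-k$ vertices. As $k\ge1$, the graph $K_k\vee K$ is connected. By (S4) and Lemma~\ref{lem:spec}(a),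
\[
\lambda(G)\le\lambda(K_k\vee K)\le\lambda(K_k\vee T_{n-k,r}),
\]
and equality throughout holds only if $G=K_k\vee T_{n-k,r}$. This graph is $H$-free and $G$ has the largest spectral radius among $H$-free graphs, so equality does hold.
\end{proof}

\begin{remark}
The lower bound on $k$ in \eqref{eq:range}, that is $\kappa>d$, enters in types (A) and (D). It is necessary: if $\kappa\le d$ and $r$ divides $n$, a graph in $\mathcal R_{n,r,d}$ is $H$-free and regular of degree $\tau n+d$, while $\lambda(K_k\vee T_{n-k,r})\le\tau n+\kappa$ by Lemma~\ref{lem:spec}(b), so $\mathrm{SPEX}(n,H)\ne\{K_k\vee T_{n-k,r}\}$.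
\end{remark}

\section{The size of the gap}\label{sec:gap}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By Lemma~\ref{lem:edges} and part (1), $e(K_k\vee T_{n-k,r})<\varphi(n)=\mathrm{ex}(n,H)$, so the only member of $\mathrm{SPEX}(n,H)$ is not in $\mathrm{EX}(n,H)$. Every $G\in\mathrm{EX}(n,H)=\mathcal R_{n,r,d}$ has $\lambda(G)\le\tau n+d$ by \eqref{eq:regbound}, and \eqref{eq:lower} shows that the difference is at least $\kappa-d-C_1/n$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:size}]
(a) For $k=rd/2$ we have $\kappa-d=\frac{d(2r-1)}{2(r-1)}-d=\frac d{2(r-1)}$.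

(b) Let $j=d/2\ge2$ and $k=rj-1$. Then $k(2r-1)-dr(r-1)=(rj-1)(2r-1)-2jr(r-1)=rj-2r+1>0$, so \eqref{eq:range} holds. By Lemma~\ref{lem:edges}, $\mathrm{ex}(n,H)-e(K_k\vee T_{n-k,r})=jn-\frac{kn}r+O(1)=\frac nr+O(1)$.

(c) For even $d$ let $k=\bigl\lfloor\frac{dr(r-1)}{2r-1}\bigr\rfloor+1$, the smallest integer above the left side of \eqref{eq:range}. The integer $rd/2$ also exceeds that bound, so $k\le rd/2$ and \eqref{eq:range} holds. By Lemma~\ref{lem:edges} and part (1), as $n\to\infty$,
\[
\frac{e(K_k\vee T_{n-k,r})-e(T_{n,r})}{\mathrm{ex}(n,H)-e(T_{n,r})}\longrightarrow\frac{k/r}{d/2}\le\frac{2(r-1)}{2r-1}+\frac2{rd},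
\]
and the right side is less than $\rho$ when $d$ is large enough.
\end{proof}

\begin{thebibliography}{9}
\bibitem{FTZ} Longfei Fang, Michael Tait, and Mingqing Zhai, \emph{Tur\'an numbers for non-bipartite graphs and applications to spectral extremal problems}, arXiv:2404.09069 (2024).
\end{thebibliography}
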